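\title{H\"older graphs of positive doubling measure}

\begin{abstract}
A subset of $\mathbb R^d$ is thin if it is null for every doubling measure. Graphs of Lipschitz functions are thin, and graphs of continuous functions need not be. We show that graphs of H\"older functions need not be thin: for every $\alpha<1$ some $\alpha$-H\"older function $f:[0,1]\to[0,1]$ has a graph of positive measure for a doubling measure on $\mathbb R^2$. More generally, for a concave modulus of continuity $\omega$, all functions with modulus $\omega$ have thin graphs if and only if $\int_0^1(t/\omega(t))^s\,dt/t=\infty$ for every $s>0$. The measure is the law of a random point whose $x$-digits transmit its earlier $y$-digits through a noisy channel, protected by an error-correcting tree code.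
\end{abstract}

\section{Thin graphs}\label{sec:intro}

A \emph{cube} in $\mathbb R^d$ is a set $[x_1,x_1+s]\times\dots\times[x_d,x_d+s]$ with $s>0$, and two cubes are \emph{adjacent} if they intersect. A Borel regular measure $\mu$ on $\mathbb R^d$ is \emph{doubling} if there is a constant $C<\infty$ such that
\begin{equation}\label{eq:doubling}
0<\mu(Q_1)\le C\mu(Q_2)<\infty
\end{equation}
for all adjacent cubes $Q_1,Q_2$ with the same sidelength; every such $C$ is a \emph{doubling constant} of $\mu$. A cube is adjacent to itself, so $C\ge1$, and Lebesgue measure has $C=1$. A doubling measure is finite on bounded sets, and its images under translations and permutations of the coordinates are doubling with the same constant. A set $E\subset\mathbb R^d$ is \emph{thin} if $\mu(E)=0$ for every doubling measure $\mu$ on $\mathbb R^d$.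

Condition \eqref{eq:doubling} allows the mass to be shared unevenly at every scale, by a bounded factor. These factors accumulate over the scales, and a doubling measure can live on a Lebesgue null set (Example~\ref{ex:ternary}). A thin set is one that no such accumulation can reach.

For $f:[0,1]\to[0,1]$ let $\operatorname{graph}(f)=\{(x,f(x)):x\in[0,1]\}$. If $f$ is continuous, the graph is compact, and by Fubini's theorem it is null for every product $\mu_1\times\mu_2$ of locally finite measures in which $\mu_2$ has no atoms. A measure that charges a graph must therefore tie the second coordinate to the first, while \eqref{eq:doubling} makes it spread mass in all directions at all scales. The two ends of the regularity scale are known. The graph of a Lipschitz function $f:[0,1]\to[0,1]$ is thin; more generally, the graph of $f:\mathbb R^d\to\mathbb R$ is thin whenever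
\[
\liminf_{r\to0}\ \sup_{y\in B(x,r)}\frac{|f(x)-f(y)|}{r}<\infty\qquad\text{at every }x\in\mathbb R^d .
\]
On the other hand, for every $\epsilon>0$ there are a doubling measure $\mu$ on $[0,1]^2$ with doubling constant less than $1+\epsilon$ and a continuous $f:[0,1]\to[0,1]$ with $\mu(\operatorname{graph}(f))>(1-\epsilon)\mu([0,1]^2)$. Recall that $f$ is \emph{$\alpha$-H\"older}, $0<\alpha\le1$, if $|f(x)-f(x')|\le H|x-x'|^\alpha$ for some $H<\infty$ and all $x,x'$. The problem we solve is taken from Ojala and Rajala \cite{OR}:

\begin{quote}
Is the graph of every H\"older continuous function $f:[0,1]\to[0,1]$ thin?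
\end{quote}

There are reasons to guess either answer. An $\alpha$-H\"older graph is covered by about $2^{n(2-\alpha)}$ squares of side $2^{-n}$, exponentially fewer than the $4^n$ squares that fill $[0,1]^2$, and this does make it null when the doubling constant is close to $1$ (Proposition~\ref{prop:constant}). On the other hand, consider why a Lipschitz graph is thin. At height about $h$ above any point of the graph there is a square of side comparable to $h$ that misses the graph. Doubling gives such holes a fixed fraction of the nearby mass, and holes at different heights are disjoint, so infinitely many fixed fractions are lost. For an $\alpha$-H\"older graph the guaranteed hole at height $h$ has side about $h^{1/\alpha}$. Its relative size $h^{1/\alpha-1}$ decays geometrically along $h=4^{-n}$, the guaranteed losses are summable, and the argument breaks down. The second indication is the right one.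

\begin{theorem}\label{thm:holder}
Let $\alpha\in(0,1)$ and $\epsilon>0$. There are a doubling measure $\mu$ on $\mathbb R^2$ and an $\alpha$-H\"older function $f:[0,1]\to[0,1]$ with $\mu(\operatorname{graph}(f))>(1-\epsilon)\mu([0,1]^2)$.
\end{theorem}

So the answer is no, and among the H\"older exponents only $\alpha=1$ forces thinness. In fact summability of the losses is the exact criterion. A \emph{modulus} is a continuous, nondecreasing, concave function $\omega:[0,1]\to[0,\infty)$ with $\omega(0)=0$ that is not identically zero; we put $\omega(t)=\omega(1)$ for $t>1$. Let $C^\omega$ be the set of all $f:[0,1]\to[0,1]$ with $|f(x)-f(x')|\le L\,\omega(|x-x'|)$ for some $L<\infty$ and all $x,x'$.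

\begin{theorem}\label{thm:main}
For a modulus $\omega$ the following are equivalent:
\begin{enumerate}
\item[(1)] $\operatorname{graph}(f)$ is thin for every $f\in C^\omega$;
\item[(2)] $\displaystyle\int_0^1\Big(\frac{t}{\omega(t)}\Big)^s\frac{dt}{t}=\infty$ for every $s>0$.
\end{enumerate}
Quantitatively:
\begin{enumerate}
\item[(a)] If $\int_0^1(t/\omega(t))^s\frac{dt}t<\infty$ for some $s>0$, then for every $\epsilon>0$ there are a doubling measure $\mu$ on $\mathbb R^2$ and $f\in C^\omega$ with $\mu(\operatorname{graph}(f))>(1-\epsilon)\mu([0,1]^2)$.
\item[(b)] If $\mu$ is doubling on $\mathbb R^2$ with constant $C_\mu$, $f\in C^\omega$ and $\mu(\operatorname{graph}(f))>0$, then $\int_0^1(t/\omega(t))^\sigma\frac{dt}t<\infty$ for $\sigma=2+\log_3C_\mu$.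
\end{enumerate}
\end{theorem}

The equivalence follows from the two quantitative parts: if (2) holds, then (b) gives (1), and if (2) fails, then (a) with $\epsilon<1$ shows that (1) fails.

\begin{example}\label{ex:moduli}
Put $\Lambda=1+\log(1/t)$. As $t$ decreases from $1$ to $0$, $\Lambda$ increases from $1$ to $\infty$, and $d\Lambda=-dt/t$.

(i) For $\omega(t)=t^\alpha$ the integral $\int_0^1t^{(1-\alpha)s}\frac{dt}t$ is finite for every $s>0$ if $\alpha<1$ and infinite for every $s>0$ if $\alpha=1$. So Theorem~\ref{thm:main} contains Theorem~\ref{thm:holder} and the thinness of Lipschitz graphs.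

(ii) Let $\omega(t)=t\Lambda^\beta$ with $0<\beta\le1$. Then $\omega'=\Lambda^\beta-\beta\Lambda^{\beta-1}$ is nonnegative because $\Lambda\ge1\ge\beta$, and it increases with $\Lambda$, hence decreases with $t$; so $\omega$ is a modulus. The integral equals $\int_1^\infty\Lambda^{-\beta s}d\Lambda$, which is finite for $s>1/\beta$. Hence for every $\beta\in(0,1]$ there is an $f$ with
\[
|f(x)-f(x')|\le L|x-x'|\Big(1+\log\frac1{|x-x'|}\Big)^\beta
\]
whose graph is not thin. Since $t^{1-\alpha}\Lambda^\beta$ is bounded on $(0,1]$ for $\alpha<1$, this one function is H\"older of every order less than $1$.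

(iii) Let $\omega(t)=t(1+\log\Lambda)$. Then $\omega'=1+\log\Lambda-1/\Lambda$ is nonnegative and increases with $\Lambda$, so $\omega$ is a modulus. The integral $\int_1^\infty(1+\log\Lambda)^{-s}d\Lambda$ diverges for every $s$, since $(1+\log\Lambda)^s\le\Lambda$ for large $\Lambda$. So every $f$ with $|f(x)-f(x')|\le L|x-x'|\big(1+\log(1+\log\frac1{|x-x'|})\big)$ has a thin graph.
\end{example}

For fixed $\alpha$ the doubling constant in Theorem~\ref{thm:holder} cannot be taken near $1$.

\begin{proposition}\label{prop:constant}
Let $\mu$ be doubling on $\mathbb R^2$ with constant $C$, and let $f:[0,1]\to[0,1]$ be $\alpha$-H\"older with $\alpha>2-\log_2(1+3/C)$. Then $\mu(\operatorname{graph}(f))=0$.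
\end{proposition}

The bound $2-\log_2(1+3/C)$ tends to $0$ as $C\to1$, and it is less than $1$ exactly when $C<3$.

Section~\ref{sec:moduli} turns the integral condition into a series. Section~\ref{sec:holes} proves the two upper bounds, Theorem~\ref{thm:main}(b) and Proposition~\ref{prop:constant}. Section~\ref{sec:idea} explains the construction and states it as Proposition~\ref{prop:construction}, which is proved in Sections~\ref{sec:code}--\ref{sec:decoding}. Section~\ref{sec:delays} deduces Theorems~\ref{thm:holder} and~\ref{thm:main}(a).

\section{Moduli of continuity}\label{sec:moduli}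

Let $\omega$ be a modulus; then $\omega(1)>0$. For $\lambda\in[0,1]$ and $t\ge0$,
\begin{equation}\label{eq:scaling}
\omega(\lambda t)\ge\lambda\,\omega(t).
\end{equation}
For $t\le1$ this is concavity together with $\omega(0)=0$, and for $t>1$ we have $\omega(\lambda t)\ge\omega(\lambda)\ge\lambda\omega(1)=\lambda\omega(t)$. It follows that $t\mapsto t/\omega(t)$ is nondecreasing, and that $\omega$ is subadditive: add $\omega(t)\ge\frac{t}{t+t'}\omega(t+t')$ and $\omega(t')\ge\frac{t'}{t+t'}\omega(t+t')$.

Our functions will first be defined on a subset of $[0,1]$. Subadditivity lets us extend them.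

\begin{lemma}\label{lem:extension}
Let $\emptyset\ne K\subset[0,1]$ and let $f_0:K\to[0,1]$ satisfy $|f_0(z)-f_0(z')|\le L\omega(|z-z'|)$ on $K$. Then $f_0$ extends to $f:[0,1]\to[0,1]$ with $|f(x)-f(x')|\le L\omega(|x-x'|)$.
\end{lemma}

\begin{proof}
Let $F(x)=\inf_{z\in K}\big(f_0(z)+L\omega(|x-z|)\big)\ge0$ and $f=\min\{1,F\}$. For $x\in K$ the choice $z=x$ gives $F(x)\le f_0(x)$ and the hypothesis gives $F(x)\ge f_0(x)$. By monotonicity and subadditivity, $\omega(|x-z|)\le\omega(|x-x'|)+\omega(|x'-z|)$, so $F(x)\le F(x')+L\omega(|x-x'|)$. Exchange $x$ and $x'$, and use $|f(x)-f(x')|\le|F(x)-F(x')|$.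
\end{proof}

Multiplying $\omega$ by a positive constant changes neither $C^\omega$ nor the finiteness of the integrals in Theorem~\ref{thm:main}. \emph{From now on we assume $\omega(1)=1$}, so that $\omega(t)\ge t$ on $[0,1]$ by \eqref{eq:scaling}. Both halves of Theorem~\ref{thm:main} start from a vertical scale $h$ and ask for the horizontal scale on which a function with modulus $\omega$ moves by at most $h$. For $0<h\le1$ put
\[
r(h)=\max\{t\in[0,1]:\omega(t)\le h\},\qquad a(h)=r(h)/h .
\]
For $\omega(t)=t^\alpha$ this is $r(h)=h^{1/\alpha}$, and $a(h)=h^{1/\alpha-1}$ is the relative size of the holes in Section~\ref{sec:intro}.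

\begin{lemma}\label{lem:series}
For $0<h\le1$ we have $\omega(r(h))=h$ and $0<r(h)\le h$; also $r(1)=1$. For all $\rho>1$ and $s>0$,
\[
\log\rho\sum_{n\ge1}a(\rho^{-n})^s\ \le\ \int_0^1\Big(\frac t{\omega(t)}\Big)^s\frac{dt}t\ \le\ \frac{\rho^s}{s}\sum_{n\ge0}a(\rho^{-n})^s .
\]
In particular the integral is finite if and only if $\sum_{n\ge0}a(\rho^{-n})^s<\infty$.
\end{lemma}

\begin{proof}
We have $r(1)=1$ and $\omega(r(1))=1$. If $h<1$, then $r(h)<1$, $\omega(r(h))\le h$ and $\omega>h$ on $(r(h),1]$, so $\omega(r(h))=h$ by continuity. Hence $r(h)>0$, and $r(h)\le\omega(r(h))=h$.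

Write $h_n=\rho^{-n}$, $r_n=r(h_n)$, $a_n=a(h_n)$. We claim that $r_{n+1}\le r_n/\rho$. Otherwise $t_1=r_n/\rho<t_2=r_{n+1}$. By \eqref{eq:scaling}, $\omega(t_1)\ge h_{n+1}$. Since $t_2\le h_{n+1}<1$, we can write $t_2=(1-\gamma)t_1+\gamma$ with $0<\gamma<1$, and concavity gives $h_{n+1}=\omega(t_2)\ge(1-\gamma)h_{n+1}+\gamma>h_{n+1}$, which is absurd.

So $r_n$ decreases from $r_0=1$ to $0$, and the intervals $[r_{n+1},r_n]$ tile $(0,1]$. The $n$th interval contains $[r_{n+1},\rho r_{n+1}]$, on which $t/\omega(t)\ge r_{n+1}/\omega(r_{n+1})=a_{n+1}$ and $dt/t$ has mass $\log\rho$. This gives the lower bound. On the $n$th interval $\omega(t)\ge h_{n+1}=h_n/\rho$, so its contribution to the integral is at most $\int_0^{r_n}(\rho t/h_n)^s\frac{dt}t=\rho^sa_n^s/s$. This gives the upper bound.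
\end{proof}

\section{Holes above a graph}\label{sec:holes}

We make the argument of Section~\ref{sec:intro} quantitative. Cover the graph by squares so small that $f$ moves by at most a multiple of $h$ across each, and lift each square by a larger multiple of $h$. The lifted squares miss the graph and lie in a strip above it. Doubling bounds the mass of a square by the mass of its lift, at a cost that is a power of the distance measured in sidelengths, that is, of $1/a(h)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Let $|f(x)-f(x')|\le L\omega(|x-x'|)$ and $\Gamma=\operatorname{graph}(f)$. Extend $f$ to $\mathbb R$ by $f(x)=f(\min(1,\max(0,x)))$; the inequality persists because $x\mapsto\min(1,\max(0,x))$ does not increase distances. Put $B=1+L$, $h_n=4^{-n}$, and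
\[
H_n=\{(x,y):x\in[-1,2],\ Bh_n\le y-f(x)\le3Bh_n\},\qquad n\ge0 .
\]
These compact sets are pairwise disjoint because $3B4^{-n-1}<B4^{-n}$, and they lie in the rectangle $R=[-1,2]\times[0,1+3B]$.

Fix $n$ and write $h=h_n$, $r=r(h)$, $T=2Bh$. Let $\mathcal S$ be the finite set of closed squares of the grid of side $r$ that meet $\Gamma$, and for $S\in\mathcal S$ let $S^*=S+(0,T)$. If $(x_0,f(x_0))\in S\cap\Gamma$ and $(x,y)\in S$, then
\[
|y-f(x)|\le|y-f(x_0)|+|f(x_0)-f(x)|\le r+L\omega(r)\le Bh
\]
by Lemma~\ref{lem:series}. So $y+T-f(x)\in[Bh,3Bh]$, and $x\in[-1,2]$ because $r\le1$. Thus $S^*\subset H_n$.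

To compare $S$ with $S^*$, let $S^{(i)}$ be the square of side $3^ir$ concentric with $S^*$. The square $S^{(i+1)}$ is the union of nine squares of side $3^ir$ that all meet $S^{(i)}$, so $\mu(S^{(i+1)})\le9C_\mu\,\mu(S^{(i)})$. The points of $S$ are within vertical distance $T+r/2$ and horizontal distance $r/2$ of the center of $S^*$, so $S\subset S^{(i)}$ as soon as $3^i\ge2T/r+1$. For the least such $i$ we have $3^i<3(4Bh/r+1)\le B'h/r$ with $B'=3(4B+1)$, because $h/r\ge1$. Since $9C_\mu=3^\sigma$,
\[
\mu(S)\le(9C_\mu)^i\mu(S^*)=(3^i)^\sigma\mu(S^*)\le\big(B'/a(h)\big)^\sigma\mu(S^*).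
\]
The squares $S^*$ belong to one translated grid, so each point lies in at most four of them, and
\begin{equation}\label{eq:strip}
\mu(\Gamma)\le\sum_{S\in\mathcal S}\mu(S)\le4\big(B'/a(h_n)\big)^\sigma\mu(H_n).
\end{equation}
Multiply by $a(h_n)^\sigma$ and sum over $n$:
\[
\mu(\Gamma)\sum_{n\ge0}a(4^{-n})^\sigma\le4(B')^\sigma\sum_{n\ge0}\mu(H_n)\le4(B')^\sigma\mu(R)<\infty .
\]
If $\mu(\Gamma)>0$, the series converges, and Lemma~\ref{lem:series} with $\rho=4$ completes the proof.
\end{proof}

For $\omega(t)=t$ we have $a\equiv1$, and \eqref{eq:strip} says that each of infinitely many disjoint strips in $R$ has mass at least a fixed multiple of $\mu(\Gamma)$; so Lipschitz graphs are thin. For $\omega(t)=t\Lambda^\beta$ as in Example~\ref{ex:moduli}(ii), a graph of positive measure requires $\beta\sigma>1$, that is, $C_\mu>3^{1/\beta-2}$. For $\omega(t)=t^\alpha$ with $\alpha<1$ part (b) imposes no restriction on $C_\mu$, and Proposition~\ref{prop:constant} comes from a count of squares instead.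

\begin{proof}[Proof of Proposition~\ref{prop:constant}]
Lines parallel to the axes are $\mu$-null. Indeed, a horizontal line is a countable union of translates of the graph of the zero function, which is thin by the Lipschitz case, and translates of $\mu$ are doubling; for vertical lines interchange the coordinates.

Let $Q$ be a dyadic square and $Q_1,\dots,Q_4$ its closed dyadic children. All four contain the center of $Q$, so $\mu(Q_j)\ge\mu(Q_i)/C$. Their overlaps are null, so $\mu(Q)=\sum_j\mu(Q_j)\ge(1+3/C)\mu(Q_i)$ for each $i$. By induction every dyadic square of side $2^{-n}$ in $[0,1]^2$ has mass at most $(1+3/C)^{-n}\mu([0,1]^2)$.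

Let $H$ be a H\"older constant of $f$. Over each of the $2^n$ dyadic intervals of length $2^{-n}$ the values of $f$ lie in an interval of length $H2^{-n\alpha}$, which meets at most $H2^{n(1-\alpha)}+2\le(H+2)2^{n(1-\alpha)}$ dyadic intervals of length $2^{-n}$. Hence
\[
\mu(\operatorname{graph}(f))\le(H+2)\,2^{n(2-\alpha)}\,2^{-n\log_2(1+3/C)}\mu([0,1]^2),
\]
and the right side tends to $0$ because $2-\alpha<\log_2(1+3/C)$.
\end{proof}

\section{Digits, noise and delay}\label{sec:idea}

Write a point $(\xi,\eta)\in[0,1]^2$ in base $b$, with digit sequences $x=(x_k)$ and $y=(y_k)$. We build a measure by drawing the pairs $(x_k,y_k)$ one after another, with a law that depends on the past. This section translates the requirements on the measure and on the function into this language. It motivates the definitions, and no later proof depends on it.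

\emph{Doubling requires noise.} Any two of the $b^2$ children of a grid cell $Q$ are joined by a chain of at most $b-1$ steps between adjacent children, so $\mu(Q)\le b^2C^{b-1}\mu(Q')$ for each child $Q'$. Thus every pair of digits has conditional probability at least some $c>0$, whatever the past. This is not sufficient, because neighboring cells can have very different digits.

\begin{example}\label{ex:ternary}
On the line, draw binary digits independently with probabilities $w_0\ne w_1$. The intervals of length $2^{-n}$ on the two sides of $\frac12$ have digits $01^{n-1}$ and $10^{n-1}$, and the ratio $(w_1/w_0)^{n-2}$ of their masses tends to $0$ or $\infty$. Now draw ternary digits independently with probabilities $c,\,1-2c,\,c$, where $0<c<\frac13$. Two neighboring intervals of length $3^{-n}$ in $[0,1]$ have digits $w\,i\,2^j$ and $w\,(i{+}1)\,0^j$. The tails contribute the same factor $c^j$, so the ratio of the masses is at most $(1-2c)/c$. The chain argument of Lemma~\ref{lem:doubling} below shows that the $\mathbb Z$-periodic extension of this measure is doubling. By the strong law of large numbers it lives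 on the points in which the digit $1$ has frequency $1-2c\ne\frac13$, a Lebesgue null set.
\end{example}

So we give the extreme digits $0$ and $b-1$ a fixed probability and place all bias on the remaining $q=b-2$ digits. At step $k$, with probability $1-p$ we choose an \emph{intended} pair of interior digits, determined by the past, and with probability $p$ a uniformly random pair.

\emph{A graph requires decoding, and the modulus is the delay.} On a set of large probability $y$ must be determined by $x$. If $y_1,\dots,y_m$ can be read off from about $m+D_m$ digits of $x$, then $f$ moves by about $b^{-m}$ on the scale $b^{-m-D_m}$, which corresponds to $a(b^{-m})\approx b^{-D_m}$. Bounded delay is the Lipschitz case, and $D_m=(\frac1\alpha-1)m$ is the $\alpha$-H\"older case. The digit $y_m$ contains fresh noise, which only the later digits $x_{m+1},x_{m+2},\dots$ can report, and these are noisy themselves. The best one can hope is that the report on $y_m$ fails within delay $D_m$ with probability $\tau^{D_m}$, where $\tau\to0$ as $p\to0$. All reports succeed with large probability if $\sum_m\tau^{D_m}$ is small. With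 $\tau=b^{-s}$ this is the series $\sum_ma(b^{-m})^s$ of Lemma~\ref{lem:series}.

\emph{How to report.} The rule that $x_k$ is a fixed function of $y_{k-1}$ holds at each step with conditional probability at most $1-c(b^2-b)<1$, so almost surely it is broken, and with it the only record of $y_{k-1}$. Each $y_m$ must be reported about $D_m\to\infty$ times, although there is only one new $x$-digit per step, with only $q<b$ intended values. Two devices resolve this. First, we make $y$ cheap to describe: the intended $y$-digit is always one default digit $y_*$, so that $y$ deviates from $y_*$ only at noisy steps. Second, we superimpose the reports: the intended $x$-digit is a weighted sum of the whole past of $y$.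

\begin{example}\label{ex:code}
Let the intended $x$-digit be $e_k(y)=\sum_{j<k}\gamma_{k-j}(y_j-y_*)$ modulo $q$. For the constant sequence $y'\equiv y_*$ all $e_k(y')$ vanish. Let $y$ agree with $y'$ before $m$ and let $y_{m+j}=y_*+\delta_j$, so that $e_{m+i}(y)=\sum_{j=0}^{i-1}\gamma_{i-j}\delta_j$.
\[
\begin{array}{c|l|l}
\gamma_i&\delta_0,\delta_1,\delta_2,\dots&e_{m+1}(y),e_{m+2}(y),e_{m+3}(y),\dots\\\hline
1&1,0,0,0,\dots&1,1,1,1,\dots\\
1&1,-1,0,0,\dots&1,0,0,0,\dots\\
i&1,-1,0,0,\dots&1,1,1,1,\dots\\
i&1,-2,1,0,\dots&1,0,0,0,\dots
\end{array}
\]
The first row shows the mechanism. Every later intended digit reports the deviation at $m$. If $y$ and $y'$ come with the same $x$, then each $x_k$ with $k>m$ differs from $e_k(y)$ or from $e_k(y')$, and this is impossible if only a small fraction of the steps after $m$ are noisy. The second row shows the danger. The second deviation cancels the report, and with $x\equiv0$ modulo $q$ the pair $(x,y')$ is as intended at every step while $(x,y)$ is as intended except at steps $m$ and $m+1$. Two noisy steps produce two points on one vertical line. The weights $\gamma_i=i$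 repair this pattern (third row) and are defeated by three noisy steps (fourth row). In general, if $\sum_{j=0}^{R}\delta_j\gamma_{i-j}=0$ for all $i>R$ with $\delta_0\ne0$, then noise at the steps $m,\dots,m+R$ hides the deviation forever.
\end{example}

A prescribed pattern on $R+1$ consecutive steps has conditional probability at least $c^{R+1}$ each time, so it occurs almost surely. The weights must therefore satisfy no linear recurrence, and more: hiding a deviation during $\ell$ steps must cost a number of noisy steps proportional to $\ell$. Random weights achieve this. The result of the construction is the following.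

\begin{proposition}\label{prop:construction}
Let $b=103$, $\theta=\frac1{16}$, and $p\in(0,1)$ with $2p^\theta\le1$. There is a doubling measure $\mu$ on $\mathbb R^2$ with $\mu([0,1]^2)=1$ such that for every sequence of integers $d_m\ge8$, $m\ge1$, there are a nonempty set $K\subset[0,1]$ and a function $f_0:K\to[0,1]$ with compact graph $\Gamma_0$ for which
\begin{equation}\label{eq:mass}
\mu(\Gamma_0)\ge1-2\sum_{m\ge1}(2p^\theta)^{d_m},
\end{equation}
and for all $\xi,\xi'\in K$ with $f_0(\xi)\ne f_0(\xi')$ there is $m\ge1$ with
\begin{equation}\label{eq:delay}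
|f_0(\xi)-f_0(\xi')|\le b^{1-m},\qquad|\xi-\xi'|\ge b^{-m-2d_m}.
\end{equation}
\end{proposition}

\section{The tree code}\label{sec:code}

Fix the prime $q=101$, and let $b=q+2=103$, $\theta=\frac1{16}$,
\[
[b]=\{0,\dots,b-1\},\qquad A=\{1,\dots,q\}=[b]\setminus\{0,b-1\},\qquad y_*=51\in A .
\]
Reduction modulo $q$ identifies the set $A$ of interior digits with the field $\mathbb F_q$. The code has to distinguish all $b$ values of a $y$-digit, and $b>q$, so a digit cannot be represented by one field element as in Example~\ref{ex:code}. We fix an injection $u:[b]\to\mathbb F_q^2$ and use weights $g_i\in\mathbb F_q^2$, $i\ge1$. For a finite or infinite word $y$ over $[b]$ with at least $k-1$ letters put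
\[
e_k(y)=\sum_{j=1}^{k-1}\langle g_{k-j},u(y_j)\rangle\in\mathbb F_q\cong A,
\]
where $\langle\cdot,\cdot\rangle$ is the standard bilinear form on $\mathbb F_q^2$. The symbol $e_k(y)$ depends only on $y_1,\dots,y_{k-1}$, so it is a label on the tree of finite words and can be computed at step $k$; this is what \emph{tree code} means here.

\begin{lemma}\label{lem:code}
The weights $g_i$ can be chosen so that the following holds. Let $1\le m\le n$ with $\ell=n-m+1\ge8$, and let $y,y'\in[b]^n$ satisfy $y_j=y'_j$ for $j<m$ and $y_m\ne y'_m$. Suppose that each of $y,y'$ has at most $\theta\ell$ indices $j\in[m,n]$ with digit different from $y_*$. Then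
\[
\#\{k:\ m<k\le n,\ e_k(y)=e_k(y')\}<(1-2\theta)\ell-1 .
\]
\end{lemma}

\begin{proof}
Take the $g_i$ independent and uniform in $\mathbb F_q^2$. We show that the conclusion fails somewhere with probability less than $1$.

Fix $m,n,y,y'$ and put $v_j=u(y_j)-u(y'_j)$. Then $v_j=0$ for $j<m$, and $v_m\ne0$ because $u$ is injective. For $k=m+i$ with $1\le i\le\ell-1$, the equation $e_k(y)=e_k(y')$ reads
\begin{equation}\label{eq:agree}
\langle g_i,v_m\rangle+\sum_{j=1}^{i-1}\langle g_{i-j},v_{m+j}\rangle=0 .
\end{equation}
The map $g\mapsto\langle g,v_m\rangle$ is a nonzero linear functional over the field $\mathbb F_q$, so it is onto and all its fibers have $q$ elements; hence $\langle g_i,v_m\rangle$ is uniform on $\mathbb F_q$. The sum in \eqref{eq:agree} involves only $g_1,\dots,g_{i-1}$. So \eqref{eq:agree} has conditional probability $1/q$ given $g_1,\dots,g_{i-1}$, and by successive conditioning it holds for all $i$ in a given set $S\subset\{1,\dots,\ell-1\}$ with probability $q^{-|S|}$.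

There are infinitely many choices of $m$ and of the common prefix, but the weights depend only on the lag $k-j$, and so \eqref{eq:agree} depends only on the words $(y_m,\dots,y_n)$ and $(y'_m,\dots,y'_n)$ in $[b]^\ell$. A word with at most $\theta\ell$ digits different from $y_*$ is given by a set of positions and the digits there, so there are at most $2^\ell b^{\theta\ell}$ such words. If the conclusion fails for a pair, then \eqref{eq:agree} holds on one of at most $2^\ell$ sets $S$ with $|S|\ge(1-2\theta)\ell-1$. The probability of a failure with given $\ell$ is therefore at most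
\[
(2^\ell b^{\theta\ell})^2\,2^\ell\,q^{1-(1-2\theta)\ell}=q\,\big(8\,b^{1/8}q^{-7/8}\big)^\ell\le q\,2^{-\ell}.
\]
The last inequality is equivalent to $16^8b\le q^7$, and $16^8\cdot103<4.5\cdot10^{11}<10^{14}<101^7$. The sum over $\ell\ge8$ is at most $101\cdot2^{-7}<1$.
\end{proof}

We fix such weights. The hypothesis that few digits differ from $y_*$ cannot be dropped. If the conclusion held for all pairs, then two words in $[b]^n$ with the same symbols $e_2,\dots,e_n$ would agree in their first $n-7$ digits, so $b^{n-7}\le q^{n-1}$, which is false for large $n$.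

\section{The measure}\label{sec:measure}

Let $p\in(0,1)$ and $c=p/b^2$. Let $\Omega=([b]^2)^{\mathbb N}$ with the product topology, a compact space whose points we write as $(x,y)$ with $x=(x_k)$, $y=(y_k)$. Let $P$ be the Borel probability on $\Omega$ under which, given the first $k-1$ pairs, the $k$th pair has the law
\[
(1-p)\,\delta_{(e_k(y),\,y_*)}+p\,\mathrm{Unif}([b]^2).
\]
Concretely, for a word $w$ of $n$ pairs, the cylinder $[w]$ of all sequences beginning with $w$ has as its probability the product of the $n$ conditional probabilities, and $P$ exists by Kolmogorov's extension theorem. Call $(i,j)\in[b]^2$ a \emph{boundary pair} if $i$ or $j$ lies in $\{0,b-1\}$. Two facts are all that doubling needs: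
\begin{enumerate}
\item[(P1)] every pair has conditional probability at least $c$;
\item[(P2)] every boundary pair has conditional probability exactly $c$, since $e_k(y),y_*\in A$.
\end{enumerate}
Let $\pi:\Omega\to[0,1]^2$ be the continuous map $\pi(x,y)=(\sum_kx_kb^{-k},\sum_ky_kb^{-k})$, let $\mu_0=\pi_*P$, and let $\mu$ be the sum of the translates of $\mu_0$ by all $v\in\mathbb Z^2$. We regard $\mu$ as Borel regular by giving an arbitrary set the infimum of the measures of the Borel sets that contain it.

A \emph{cell of level $n\ge0$} is a closed square of the grid $b^{-n}\mathbb Z^2$. The grid lines of all levels are $\mu$-null. Indeed, if $\sum_kx_kb^{-k}\in b^{-n}\mathbb Z$, then $\sum_{k>n}x_kb^{n-k}$ is an integer in $[0,1]$, so the digits $x_k$, $k>n$, are all $0$ or all $b-1$. By (P2) each of the events $x_k=0$ and $x_k=b-1$ has conditional probability $bc=p/b<1$, so this has probability $0$. The same holds for $y$. A cell $Q\subset[0,1]^2$ of level $n$ equals $\pi([w])$ for a unique word $w$ of $n$ pairs. A sequence outside $[w]$ is mapped into another cell of level $n$, so it reaches $Q$ only on a grid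 line, and so do the translates of $\mu_0$ by $v\ne0$. Hence $\mu(Q)=P([w])$. By periodicity, cells of level $0$ have mass $1$, and for every cell $R$ and every child $Q$ of $R$, facts (P1) and (P2) give
\begin{equation}\label{eq:child}
c\,\mu(R)\le\mu(Q)\le\mu(R),\qquad\text{and }\ \mu(Q)=c\,\mu(R)\ \text{ if }Q\text{ meets }\partial R ,
\end{equation}
since the children that meet $\partial R$ are those coded by boundary pairs.

\begin{lemma}\label{lem:doubling}
If $Q,Q'$ are intersecting cells of the same level, then $\mu(Q)\le c^{-1}\mu(Q')$. The measure $\mu$ is doubling.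
\end{lemma}

\begin{proof}
Let $Q\ne Q'$ have level $n$ and ancestors $Q=Q_n\subset\dots\subset Q_0$ and $Q'=Q'_n\subset\dots\subset Q'_0$, and let $m$ be the least index with $Q_m\ne Q'_m$. If $m=0$, both $Q_m$ and $Q_m'$ have mass $1$. If $m\ge1$, they are children of one cell $R$ and have masses in $[c\mu(R),\mu(R)]$. In both cases $\mu(Q_m)\le c^{-1}\mu(Q'_m)$.

As in Example~\ref{ex:ternary}, the remaining digits cost the same on both sides. Let $z\in Q\cap Q'$. The cells $Q_m,Q'_m$ are distinct cells of one grid, so $z\in\partial Q_m\cap\partial Q'_m$. For $m\le k\le n$ we have $z\in Q_k\subset Q_m$, and $z$ is not interior to $Q_m$, so $z\in\partial Q_k$. Thus for $m<k\le n$ the child $Q_k$ meets $\partial Q_{k-1}$ at $z$, and $\mu(Q_k)=c\mu(Q_{k-1})$ by \eqref{eq:child}. The same argument applies to $Q'_k$. Hence $\mu(Q)=c^{n-m}\mu(Q_m)\le c^{n-m-1}\mu(Q'_m)=c^{-1}\mu(Q')$.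

Now let $S_1,S_2$ be adjacent squares of side $s$. We use that a closed interval of length $\lambda$ meets at most $\lambda+2$ and contains at least $\lambda-2$ of the intervals $[j,j+1]$, $j\in\mathbb Z$.

Suppose $s<2b$, and choose $n\ge0$ with $2b^{-n}\le s<2b^{1-n}$. Then $S_2$ contains a cell $R$ of level $n$. The union $S_1\cup S_2$ lies in a square of side $2s$, and $2sb^n+2\le N:=4b+2$. The cells of level $n$ that meet this square form a rectangular block with at most $N$ rows and $N$ columns that contains $R$ and covers $S_1$. Moving horizontally, vertically or diagonally, one reaches $R$ from any cell of the block in fewer than $N$ steps between intersecting cells. So $\mu(S_1)\le N^2c^{-N}\mu(R)\le N^2c^{-N}\mu(S_2)$.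

Suppose $s\ge2b$. Counting cells of level $0$ gives $\mu(S_1)\le(s+2)^2\le4s^2$ and $\mu(S_2)\ge(s-2)^2\ge s^2/4$, so $\mu(S_1)\le16\mu(S_2)$.

Finally, every square contains a cell, which has positive mass by \eqref{eq:child}, and is covered by finitely many cells of level $0$.
\end{proof}

The proof used nothing about the code except that $e_k(y)\in A$.

\section{Decoding on the good set}\label{sec:decoding}

Let $d_m\ge8$ be integers. An index $k$ is a \emph{mistake} of $(x,y)\in\Omega$ if $(x_k,y_k)\ne(e_k(y),y_*)$. In particular $k$ is a mistake if $y_k\ne y_*$ or if $x_k\notin A$. The \emph{good set} $G$ consists of all $(x,y)\in\Omega$ such that for every $m\ge1$ each of the two integer intervals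
\[
I=[m,m+d_m]\qquad\text{and}\qquad I=[m,m+2d_m]
\]
contains at most $\theta|I|$ mistakes, where $|I|$ is the number of integers in $I$. The short window will make the code separate the digit sequences. The long window is needed because distinct digit sequences can code arbitrarily close numbers, as $0.4999\dots9$ and $0.5000\dots0$ do in base ten. Each condition involves finitely many coordinates, so $G$ is closed and hence compact. It is nonempty, since it contains the sequence without mistakes.

\begin{lemma}\label{lem:probability}
If $2p^\theta\le1$, then $P(\Omega\setminus G)\le2\sum_{m\ge1}(2p^\theta)^{d_m}$.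
\end{lemma}

\begin{proof}
Given the past, index $k$ is a mistake with probability at most $p$. By successive conditioning, all indices of a finite set $S$ are mistakes with probability at most $p^{|S|}$. If $I$ contains more than $\theta|I|$ mistakes, then all indices of some $S\subset I$ with $|S|>\theta|I|$ are mistakes. This has probability at most $2^{|I|}p^{\theta|I|}=(2p^\theta)^{|I|}\le(2p^\theta)^{d_m}$, since both windows at $m$ have $|I|\ge d_m$. Sum over the windows.
\end{proof}

\begin{lemma}\label{lem:separation}
Let $(x,y),(x',y')\in G$ with $y\ne y'$, let $m$ be the first index with $y_m\ne y'_m$, and let $(\xi,\eta)=\pi(x,y)$, $(\xi',\eta')=\pi(x',y')$. Then $|\eta-\eta'|\le b^{1-m}$ and $|\xi-\xi'|\ge b^{-m-2d_m}$.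
\end{lemma}

\begin{proof}
First, $|\eta-\eta'|\le\sum_{k\ge m}(b-1)b^{-k}=b^{1-m}$. Put $n=m+d_m$, $I=[m,n]$ and $\ell=|I|=d_m+1\ge8$.

\emph{The digits $x_k,x'_k$ differ for some $k\le n$.} Suppose not. If $k\in I$ is a mistake of neither point, then $e_k(y)=x_k=x'_k=e_k(y')$. At most $2\theta\ell$ indices of $I$ are mistakes of one of the points. Discarding these and the index $m$ leaves at least $(1-2\theta)\ell-1$ indices $k\in(m,n]$ with $e_k(y)=e_k(y')$. Each of $y,y'$ has at most $\theta\ell$ digits different from $y_*$ in $I$, because such indices are mistakes. So the first $n$ digits of $y$ and $y'$ satisfy the hypotheses of Lemma~\ref{lem:code} and violate its conclusion.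

\emph{The numbers $\xi,\xi'$ are far apart.} By the first step the integers $M=\sum_{k\le n}x_kb^{n-k}$ and $M'=\sum_{k\le n}x'_kb^{n-k}$ differ. By symmetry we may assume $M<M'$, so $\xi'\ge(M+1)b^{-n}$. The digits $x_{n+1},\dots,x_{n+d_m}$ are not all equal to $b-1$: otherwise these $d_m$ indices would be mistakes of $(x,y)$ in $[m,m+2d_m]$, since $b-1\notin A$, whereas at most $\theta(2d_m+1)<d_m$ are allowed. Since $b^{-n}=\sum_{k>n}(b-1)b^{-k}$,
\[
\xi'-\xi\ge(M+1)b^{-n}-\xi=\sum_{k>n}(b-1-x_k)b^{-k}\ge b^{-n-d_m}=b^{-m-2d_m}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:construction}]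
Let $\mu$ be the measure of Section~\ref{sec:measure}. It does not depend on $(d_m)$, it is doubling by Lemma~\ref{lem:doubling}, and $\mu([0,1]^2)=1$. Let $\Gamma_0=\pi(G)$, a nonempty compact set, and let $K$ be its projection to the first coordinate. If two points of $G$ have $\xi=\xi'$, then $y=y'$ by Lemma~\ref{lem:separation}, so $\eta=\eta'$. Hence $\Gamma_0$ is the graph of a function $f_0:K\to[0,1]$. Since $\pi^{-1}(\Gamma_0)\supset G$, we have $\mu(\Gamma_0)\ge P(G)$, and Lemma~\ref{lem:probability} gives \eqref{eq:mass}. If $f_0(\xi)\ne f_0(\xi')$, then the points $(\xi,f_0(\xi))$ and $(\xi',f_0(\xi'))$ are images of points of $G$ with $y\ne y'$, and Lemma~\ref{lem:separation} gives \eqref{eq:delay}.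
\end{proof}

\section{Choosing the delays}\label{sec:delays}

By \eqref{eq:delay}, short delays make $f_0$ regular; by \eqref{eq:mass}, long delays make its graph heavy. We take the longest delays that the modulus permits and then let $p$ be small. In the H\"older case the delays grow linearly.

\begin{proof}[Proof of Theorem~\ref{thm:holder}]
Let $d_m=\max\{8,\lfloor\frac12(\frac1\alpha-1)m\rfloor\}$. Then $m+2d_m\le16+m/\alpha$, so \eqref{eq:delay} gives $|\xi-\xi'|\ge b^{-16}b^{-m/\alpha}$, that is, $b^{-m}\le b^{16\alpha}|\xi-\xi'|^\alpha$. Hence
\[
|f_0(\xi)-f_0(\xi')|\le b\cdot b^{-m}\le b^{1+16\alpha}|\xi-\xi'|^\alpha\qquad(\xi,\xi'\in K).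
\]
Since $d_m$ grows linearly, $\sum_m2^{-d_m}<\infty$. This series dominates $\sum_m(2p^\theta)^{d_m}$ when $2p^\theta\le\frac12$, and each term of the latter tends to $0$ as $p\to0$ because $d_m\ge8$. By dominated convergence we can choose $p$ so that the right side of \eqref{eq:mass} exceeds $1-\epsilon$. Extend $f_0$ by Lemma~\ref{lem:extension} with $\omega(t)=t^\alpha$. Then $f$ is $\alpha$-H\"older and $\mu(\operatorname{graph}(f))\ge\mu(\Gamma_0)>1-\epsilon=(1-\epsilon)\mu([0,1]^2)$.
\end{proof}

For a general modulus, \eqref{eq:delay} allows a vertical difference $b^{1-m}$, which $\omega$ permits at horizontal distance $r(b^{1-m})$. So $b^{-2d_m}$ should be comparable to $a(b^{1-m})$.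

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Recall that $\omega(1)=1$. For $m\ge1$ put $h_m=b^{1-m}$, $r_m=r(h_m)$ and $a_m=r_m/h_m\in(0,1]$. By Lemma~\ref{lem:series} with $\rho=b$, the hypothesis gives $\sum_ma_m^s<\infty$. Let
\[
d_m=\max\big\{8,\big\lfloor\tfrac12\log_b(1/a_m)\big\rfloor\big\}.
\]

\emph{Regularity.} We have $b^{-2d_m}\ge\min(b^{-16},a_m)\ge b^{-16}a_m$. So in \eqref{eq:delay}
\[
|\xi-\xi'|\ge b^{-1}h_m\,b^{-2d_m}\ge b^{-17}r_m,
\]
and by monotonicity, \eqref{eq:scaling} and Lemma~\ref{lem:series}, $\omega(|\xi-\xi'|)\ge b^{-17}\omega(r_m)=b^{-17}h_m$. Hence $|f_0(\xi)-f_0(\xi')|\le h_m\le b^{17}\omega(|\xi-\xi'|)$, and Lemma~\ref{lem:extension} extends $f_0$ to some $f\in C^\omega$.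

\emph{Mass.} Write $2p^\theta=b^{-\kappa}$; then $\kappa\to\infty$ as $p\to0$, and we take $p$ so small that $\kappa\ge2s$. From $d_m\ge8$ we get $b^{-(\kappa-2s)d_m}\le b^{-8(\kappa-2s)}$, and from $d_m\ge\frac12\log_b(1/a_m)-1$ we get $b^{-2sd_m}\le b^{2s}a_m^s$. Therefore
\[
\sum_{m\ge1}(2p^\theta)^{d_m}=\sum_{m\ge1}b^{-(\kappa-2s)d_m}\,b^{-2sd_m}\le b^{-8(\kappa-2s)}\,b^{2s}\sum_{m\ge1}a_m^s\longrightarrow0\qquad(p\to0).
\]
For small $p$, \eqref{eq:mass} gives $\mu(\operatorname{graph}(f))\ge\mu(\Gamma_0)>1-\epsilon=(1-\epsilon)\mu([0,1]^2)$.
\end{proof}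

Together with Section~\ref{sec:holes} this completes the proof of Theorem~\ref{thm:main}. The exponent $s$ plays the same role on both sides. In part (b) the doubling constant bounds the exponent at which the series $\sum a^\sigma$ must converge. In part (a) a larger $s$ calls for a larger $\kappa$, hence for less noise $p$, and the doubling constant $(4b+2)^2(b^2/p)^{4b+2}$ supplied by Lemma~\ref{lem:doubling} grows accordingly.

\begin{thebibliography}{9}
\bibitem{OR} Tuomo Ojala and Tapio Rajala, \emph{A function whose graph has positive doubling measure}, arXiv:1406.4693 (2014).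
\end{thebibliography}
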